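# Induced paths of positive density between two consecutive levels of the cube

## Carrying paths over the fibers of $2^{A\cup B}\to 2^A$

For a finite set $B$ and an integer $1\le j\le |B|$, let $L_j(B)$ be the bipartite graph whose lower class is $\binom{B}{j-1}$, whose upper class is $\binom Bj$, and in which a lower set is adjacent to an upper set exactly when it is contained in it. An *induced path* is a sequence of distinct vertices in which two vertices are adjacent exactly when they are consecutive; a single vertex counts as a path. For a path $P$ in $L_j(B)$ we write $\mathrm{lo}(P)$ and $\mathrm{up}(P)$ for its sets of lower and upper vertices.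

Let $A$ and $B$ be disjoint, $|A|=a$, $|B|=m$. Write a subset of $A\cup B$ as a pair $(x,y)$ with $x\subset A$, $y\subset B$, and call the sets $(x,\cdot)$ the *fiber* over $x$. Fix $k$ and look at $L_k(A\cup B)$. Put $j(x)=k-|x|$. A pair $(x,y)$ is a lower vertex iff $|y|=j(x)-1$ and an upper vertex iff $|y|=j(x)$, so the fiber over $x$ carries a copy of $L_{j(x)}(B)$. A lower vertex $(x,y)$ and an upper vertex $(x',y')$ are adjacent iff

- (α) $x=x'$ and $y\subset y'$, or
- (β) $y=y'$, $x\subset x'$ and $|x'\setminus x|=1$.

In case (β) we have $j(x')=j(x)-1$, and the same set $y$ is lower over $x$ and upper over $x'$.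

Here is the construction on which everything turns. Suppose that for each $j$ in an interval $J$ of integers we own an induced path $P_j$ in $L_j(B)$. Take a closed walk in the cube $2^A$ through all $x$ with $j(x)\in J$. Follow the walk with a path $\Pi_k$ in $L_k(A\cup B)$: at the *first* visit to $x$ run through a copy of $P_{j(x)}$ in the fiber over $x$, at later visits cross the fiber by a short detour, and pass from fiber to fiber by an edge of type (β). If the result is an induced path, then
$$|\mathrm{up}(\Pi_k)|\ \ge\ \sum_{j\in J}\binom{a}{k-j}\,|\mathrm{up}(P_j)| .\tag{1}$$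
If $|\mathrm{up}(P_j)|\ge\delta\binom mj$ for $j\in J$, then, because $\sum_{j}\binom a{k-j}\binom mj=\binom{m+a}{k}$ (Vandermonde), the new path contains a proportion $\delta$ of the upper level of $L_k(A\cup B)$, up to the small share of the $k$-sets $(x,y)$ with $|y|\notin J$. So the density of a long induced path survives a passage from $m$ to $m+a$ coordinates almost undamaged. Iterating over geometrically growing $m$ gives induced paths of positive density.

## The graphs $G_s$ and a shift by a constant

For $s\ge1$ let $G_s$ be the bipartite graph whose classes are the $s$-subsets and the $(s-1)$-subsets of $[2s]=\{1,\dots,2s\}$, an $s$-subset and an $(s-1)$-subset being adjacent exactly when they are disjoint. Let $w(s)$ be the maximum number of $s$-subsets on an induced path in $G_s$. The following bounds are known; both are quoted in the problem, whose source is Bo Ning, "Kohayakawa's conjecture and clique coverings of complements of paths and cycles", arXiv:2608.11132 (2026):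
$$w\left(k+\lceil\log_2(4k-3)\rceil+1\right)\ge\binom{2k}{k}\quad(k\ge2),\qquad w(s)\ge\frac{4^s}{2048\,s^{5/2}}\quad(s\ge6).$$
The question: is there an absolute constant $C\ge0$ with $w(k+C)\ge\binom{2k}k$ for every sufficiently large $k$? The first bound has a shift of about $\log_2k$ instead of a constant. Since $\binom{2s}{s}\sim 4^s/\sqrt{\pi s}$, the second falls short of $\binom{2s}s$ by a factor of order $s^2$. We shall not use either bound.

**Translation.** Replace each $s$-subset $S$ of $[2s]$ by its complement, which is again an $s$-set, and leave the $(s-1)$-sets alone. An $(s-1)$-set is disjoint from $S$ iff it lies in $[2s]\setminus S$. So $G_s\cong L_s([2s])$, and $w(s)$ is the maximum of $|\mathrm{up}(P)|$ over induced paths $P$ of $L_s([2s])$.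

**Two cases by hand.** In $L_1([2])$ the path $\{1\},\emptyset,\{2\}$ shows $w(1)=2$. The graph $L_2([4])$ is $K_4$ with every edge subdivided once: lower vertices are the points, upper vertices the pairs. Let an induced path have $t\ge1$ lower vertices. There are $t-1$ upper vertices between them and at most two further upper vertices, at the ends. An upper end $\{v,v'\}$ has only one neighbor on the path, so one of $v,v'$ is off the path. Hence for $t=4$ there is no upper end and the path has $3$ upper vertices; for $t\le3$ it has at most $(t-1)+2\le4$. The path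
$$\{1,4\},\ \{1\},\ \{1,2\},\ \{2\},\ \{2,3\},\ \{3\},\ \{3,4\}$$
is induced, because the point $4$ is not on it. So $w(2)=4<6=\binom42$.

**The question is about a constant factor.** We have
$$\binom{2i+2}{i+1}\Big/\binom{2i}{i}=4-\frac{2}{i+1}<4 .\tag{2}$$
If $w(k+C)\ge\binom{2k}k$ for large $k$, then with $s=k+C$ we get $w(s)\ge4^{-C}\binom{2s}s$ for large $s$. Conversely, a bound $w(s)\ge c\binom{2s}s$ with $c>0$ yields a constant $C$, since by (2) a shift by $C$ gains a factor close to $4^C$. So we want positive density. The answer is yes.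

**Theorem 1.** $w(s)\ge2^{-8190}\binom{2s}s$ for all $s\ge1$. Hence $w(k+4096)\ge\binom{2k}k$ for all sufficiently large $k$, and $w(k+5168)\ge\binom{2k}k$ for all $k\ge1$.

**Theorem 2.**
(a) For every $\rho\in(0,\frac12)$ there is $c(\rho)>0$ such that for all $n\ge1$ and all integers $k\ge1$ with $\rho n\le k\le(1-\rho)n$, the graph $L_k([n])$ has an induced path with at least $c(\rho)\binom nk$ upper vertices.
(b) For $n\ge2$, $1\le k\le n$, every induced path of $L_k([n])$ has at most $\frac{k}{n-1}\binom nk+\frac{n-k+1}{n-1}$ upper vertices. In particular $w(s)\le\frac{s}{2s-1}\binom{2s}s+\frac{s+1}{2s-1}$. So $w(s)=\Theta\big(\binom{2s}s\big)$, and $w(k)<\binom{2k}k$ for every $k\ge2$; thus $C=0$ does not suffice.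

## The upper bound by counting edges that leave the path

**Proof of Theorem 2(b).** We count edges from upper path vertices to lower vertices off the path. Let the induced path have $u$ upper and $l$ lower vertices; they alternate, so $l\ge u-1$. An upper vertex has $k$ lower neighbors, and at most two of them are on the path, because the path is induced. So at least $u(k-2)$ edges go from upper path vertices to the $\binom n{k-1}-l$ lower vertices off the path, each of which has degree $n-k+1$. Since $(n-k+1)\binom n{k-1}=k\binom nk$,
$$u(k-2)\le k\binom nk-(n-k+1)l\le k\binom nk-(n-k+1)(u-1),$$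
that is, $u(n-1)\le k\binom nk+n-k+1$. This is the first claim, and $n=2s$, $k=s$ gives the bound for $w(s)$. That bound is less than $\binom{2s}s$ exactly when $(s-1)\binom{2s}s>s+1$, which holds for $s\ge2$ because $\binom{2s}s\ge6$ and $6(s-1)>s+1$. The lower half of $w(s)=\Theta(\binom{2s}s)$ is Theorem 1. $\blacksquare$

From now on we build paths. Write $\mathrm{dist}(y,y')=|y\triangle y'|$. Adjacent vertices of $L_j$ are at distance $1$, so *two sets at distance at least $2$ are distinct and non-adjacent*. This is our main tool for proving non-adjacency.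

## Swap paths

We need a cheap induced path between two given lower vertices that stays close to both.

**Definition (swap path).** Let $u\ne v$ be lower vertices of $L_j$, and let $v\setminus u=\{\pi_1,\dots,\pi_\lambda\}$ and $u\setminus v=\{\theta_1,\dots,\theta_\lambda\}$, each in an order of our choice. Put
$$D_\nu=(u\setminus\{\theta_1,\dots,\theta_\nu\})\cup\{\pi_1,\dots,\pi_\nu\}\ (0\le\nu\le\lambda),\qquad U_\nu=D_{\nu-1}\cup\{\pi_\nu\}=D_\nu\cup\{\theta_\nu\}\ (1\le\nu\le\lambda).$$
The swap path from $u$ to $v$ is $D_0,U_1,D_1,\dots,U_\lambda,D_\lambda$. The elements $\pi_1,\dots,\pi_\lambda$ are its *added elements*, in this order.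

For example, from $\{1,2\}$ to $\{3,4\}$ in $L_3([4])$: $\{1,2\},\{1,2,3\},\{2,3\},\{2,3,4\},\{3,4\}$.

**Lemma 3.** A swap path is an induced path in $L_j$, and all its vertices lie between $u\cap v$ and $u\cup v$. (We refer to this as *betweenness*.)

*Proof.* The vertices are distinct and consecutive ones are adjacent. Let $D_\nu\subset U_t$. If $\nu>t$, then $\pi_\nu\in D_\nu\setminus U_t$. If $\nu<t-1$, then $\theta_{\nu+1}\in D_\nu$, but $U_t$ has lost $\theta_1,\dots,\theta_{t-1}$, which include $\theta_{\nu+1}$. So $\nu\in\{t-1,t\}$, and the two are consecutive. Betweenness is clear. $\blacksquare$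

## Where identical copies, single levels and universal labels fail

Before making the gluing precise, let us see what goes wrong with its simplest versions.

*Gluing at a common set.* Suppose the passage between neighboring fibers uses a set $y\in\mathrm{lo}(P_j)\cap\mathrm{up}(P_{j-1})$. The copies sit over *all* $x$ with $j(x)\in J$. So for each $x$ of size $w=k-j$ the lower vertex $(x,y)$ is present, and all the upper vertices $(x\cup\{\alpha\},y)$, $\alpha\in A\setminus x$, are present too. Thus $(x,y)$ has at least $a-w$ neighbors in our vertex set; once $a-w\ge3$ the vertex set cannot induce a path. So the copies must not touch at all across fibers, and the passages must use vertices that depend on the visit.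

*One level at a time.* Suppose we keep only one good path, say in $L_{m/2}(B)$. Then (1) has one term. For $a=k=m$, with $m$ even, the share of the $k$-sets that it covers is $\binom m{m/2}^2/\binom{2m}m\sim2/\sqrt{\pi m}$, a loss at every stage. So we must carry a whole band $J$ of levels. Then the paths $P_j$ and $P_{j+1}$ have to be compatible with each other.

*Labels on every vertex.* To separate visits, one can label them: reserve $\ell$ pairs of elements of $B$, and let a label choose one element from each pair. Suppose all vertices of a visit, including those on the copy of $P_j$, wear its label. Visits to $x$'s at distance $\le2$ should have different labels; the $w$-sets containing a fixed $(w-1)$-set are $a-w+1$ such $x$'s, so $2^\ell\ge a-w+1$. But the $j$-sets of $B$ with a prescribed trace of size $\ell$ on the $2\ell$ reserved elements form a share at most $1/\binom{2\ell}\ell\le2^{-\ell}$ of all $j$-sets, since all $\binom{2\ell}{\ell}$ traces of size $\ell$ are equally frequent. The loss is a factor at least $a-w+1$ per stage.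

The way out is to let *only the connecting pieces* wear labels, and to leave the copies of $P_j$ completely unlabeled. The copies must then be protected from the connecting pieces by other means. The means is a small set $T\subset B$ acting as a lock: connecting pieces all show the same trace $\tau$ on $T$, and the interior of $P_j$ never does. The new path $\Pi_k$ must again have locked ends, so that the step can be repeated.

## Systems: paths with locked ends

**Definition (system).** Let $|B|=m$ and let $J=[j_-,j_+]$ be a nonempty integer interval. A *system* on $(B,J)$ consists of sets $\tau\subset T\subset B$; six distinct *special elements* $f_0,f_1,p,p',q,q'\in B\setminus T$; a $9$-element set $Y\subset B\setminus T$ disjoint from these six; and, with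
$$F_0=B\setminus(T\cup Y\cup\{f_0,f_1,p,p',q,q'\}),$$
for each $j\in J$ a set $c_j\subset F_0$ and an induced path $P_j$ in $L_j(B)$ whose two ends are the lower vertices
$$a_j=\tau\cup\{f_\varepsilon,p,p'\}\cup c_j,\qquad b_j=\tau\cup\{f_\varepsilon,q,q'\}\cup c_j,\qquad \varepsilon\in\{0,1\},\ \varepsilon\equiv j\pmod2,$$
such that

- (S1) if $j,j+1\in J$, then $\mathrm{lo}(P_{j+1})\cap\mathrm{up}(P_j)=\emptyset$;
- (S2) if $a_j^-,b_j^-$ denote the neighbors of $a_j,b_j$ on $P_j$, then every vertex $y$ of $P_j$ with $\mathrm{dist}(y\cap T,\tau)\le1$ is one of $a_j,b_j,a_j^-,b_j^-$, and $a_j^-\cap T\ne\tau\ne b_j^-\cap T$.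

Condition (S1) says that copies in neighboring fibers do not touch; (S2) is the lock. The flags $f_0,f_1$ record the parity of $j$; the marks $p,p'$ and $q,q'$ distinguish the two ends; $Y$ is a reserve from which the next lock and the next special elements will be taken.

**Consequences.** Let $Z=\{y\subset B: y\cap T=\tau\}$. By (S2), $P_j\cap Z=\{a_j,b_j\}$. The sets $a_j^-$ and $a_j$ differ in exactly one element, and it lies in $T$ because their traces on $T$ differ. So $a_j=(a_j^-\setminus T)\cup\tau$, and similarly $b_j=(b_j^-\setminus T)\cup\tau$. Hence $a_j^-$ and $b_j^-$ contain no element of $Y$, and $a_j^-\ne b_j^-$ because $a_j\ne b_j$.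

**Lemma 4.** If $y\in P_j\setminus Z$ and $y'\in Z$ satisfy $\mathrm{dist}(y,y')\le1$, then $(y,y')=(a_j^-,a_j)$ or $(y,y')=(b_j^-,b_j)$.

*Proof.* Since $y\cap T\ne\tau=y'\cap T$, the sets differ in exactly one element, and it lies in $T$. So $\mathrm{dist}(y\cap T,\tau)=1$, and by (S2) $y\in\{a_j^-,b_j^-\}$, as $a_j,b_j\in Z$. Moreover $y'=(y\setminus T)\cup\tau$, which is $a_j$ or $b_j$ respectively. $\blacksquare$

**Lemma 5 (base system).** If $18\le j_-$ and $j_+\le m-18$, then there is a system on $(B,J)$ with $|T|=3$ and $|\mathrm{up}(P_j)|=4$ for all $j\in J$.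

*Proof.* Let $T=\{t_1,t_2,t_3\}$, $\tau=\{t_1,t_2\}$; choose six special elements and a $9$-set $Y$. Then $|F_0|=m-18$, and we can choose $c_j\subset F_0$ with $|c_j|=j-6$, so that $|a_j|=|b_j|=j-1$. Let $P_j$ start at $a_j$ and add or delete one element at a time:
$$+t_3,\ -t_2,\ +q,\ -p,\ +q',\ -p',\ +t_2,\ -t_3 .$$
It ends at $b_j$, has nine vertices, and four of them are upper. Put $\bar a_j=\{t_1,t_3,f_\varepsilon,p,p'\}\cup c_j$ and $\bar b_j=\{t_1,t_3,f_\varepsilon,q,q'\}\cup c_j$; the path is $a_j,\ a_j\cup\{t_3\}$, a swap path from $\bar a_j$ to $\bar b_j$, then $b_j\cup\{t_3\},\ b_j$.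

*Induced.* Among the lower vertices only $a_j,b_j$ contain $t_2$; among the upper ones only $a_j\cup\{t_3\}$ and $b_j\cup\{t_3\}$ do. So $a_j,b_j$ can be contained only in those two, and $a_j\not\subset b_j\cup\{t_3\}$, $b_j\not\subset a_j\cup\{t_3\}$ because of $p$ and $q$. A $t_2$-free lower vertex contained in $a_j\cup\{t_3\}$ equals $\bar a_j$, and one contained in $b_j\cup\{t_3\}$ equals $\bar b_j$, by size. Inside the swap part use Lemma 3.

*(S2).* The traces on $T$ are $\tau$ at $a_j,b_j$; $T$ at their neighbors; and $\{t_1,t_3\}$, at distance $2$ from $\tau$, elsewhere.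

*(S1).* All vertices of $P_j$ contain $f_{j\bmod2}$ and not $f_{(j+1)\bmod2}$. $\blacksquare$

## The Extension Lemma

**Lemma 6 (Extension Lemma).** Let a system on $(B,J)$ be given, $|B|=m$, $J=[j_-,j_+]$. Let $A$ be a set disjoint from $B$, $|A|=a\ge1$, let $\ell\ge1$ satisfy $2^{\ell-1}\ge(a+1)^3$, and let $J'$ be a nonempty integer interval. Assume

- (H1) $j_+-j_-\ge9$;
- (H2) $|T|+2\ell+15\le\min(j_-,\,m-j_+)$;
- (H3) $J'\subset[j_+,\,a+j_-]$.

Then there is a system on $(A\cup B,J')$, with paths $\Pi_k$ $(k\in J')$ and with $T'$ in the role of $T$, $|T'|=|T|+3$, such that (1) holds for every $k\in J'$.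

The proof occupies the rest of this section.

### Labels, fillers and reserves inside $B$

**Step 1 (choices that do not depend on $k$).** We set aside material for labels, for adjusting sizes, and for the next system. Name the reserve
$$Y=\{z_1,z_2,z_3,f_0',f_1',\mathsf P,\mathsf P',\mathsf Q,\mathsf Q'\}.$$
The elements $z_1,z_2,z_3$ will join the lock and the other six will be the new special elements.

We have $|F_0|=m-|T|-15$. By (H2), $m\ge j_-+(m-j_+)\ge2(|T|+2\ell+15)$, so $|F_0|\ge4\ell$. Split $F_0=G_1\sqcup G_2\sqcup F$ with $|G_1|=|G_2|=2\ell$, and partition each $G_\sigma$ into $\ell$ ordered pairs. For a word $c\in\{0,1\}^\ell$ let $\gamma_\sigma(c)\subset G_\sigma$ take from the $i$-th pair the first or second element according to the $i$-th bit of $c$. Then $|\gamma_\sigma(c)|=\ell$, and $\mathrm{dist}(\gamma_\sigma(c),\gamma_\sigma(c'))\ge2$ if $c\ne c'$. For instance, with $\ell=2$ and pairs $(g_1,g_2),(g_3,g_4)$ we get $\gamma(01)=\{g_1,g_4\}$ and $\gamma(11)=\{g_2,g_4\}$.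

Order $F=\{\varphi_1,\dots,\varphi_M\}$, $M=m-|T|-15-4\ell$, and put $h_r=\{\varphi_1,\dots,\varphi_r\}$. These sets adjust sizes. For $j\in J$ let
$$r_j=j-1-|\tau|-2\ell .$$
By (H2), $r_j\ge|T|-|\tau|+14\ge1$, and $r_j+1=j-|\tau|-2\ell\le m-|T|-2\ell-15-2\ell=M$. So $h_{r_j-1},h_{r_j},h_{r_j+1}$ make sense. Note $r_{j-1}+1=r_j$.

As $J'$ is nonempty, (H3) and (H1) give $a\ge j_+-j_-\ge9$; fix a $9$-set $Y'\subset A$. Finally fix $c''\subset F_0$ with $|c''|=j_+-6-|\tau|$; by (H2) this number lies in $[0,|F_0|]$.

### The closed walk and its colors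

**Step 2 (the walk).** We now fix $k\in J'$ and choose the route. Let $X=\{x\subset A:\ k-|x|\in J\}$, that is, $k-j_+\le|x|\le k-j_-$. By (H3), $0\le k-j_+$ and $k-j_-\le a$; so $X$ is a union of at least ten consecutive complete levels of the cube on $A$. The subgraph of the cube induced on $X$ is connected: for $0\le w<a$, two $w$-sets at distance $2$ have their union as a common $(w+1)$-superset, and any two $w$-sets are linked by exchanges of single elements, so all $w$-sets lie in one component of levels $w,w+1$; each $(w+1)$-set contains a $w$-set.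

For $x\in X$ put $j(x)=k-|x|\in J$ and let $\varepsilon(x)\in\{0,1\}$, $\varepsilon(x)\equiv j(x)\pmod 2$. By (H3) and (H1), $0\le k-j_+\le a+j_--j_+\le a-9$. So we can choose the root $x_0\subset A\setminus Y'$ with $|x_0|=k-j_+$. Then $x_0\in X$ and $j(x_0)=j_+$.

Traverse a spanning tree of $X$ from $x_0$, each edge once in each direction. This gives a closed walk $x_0,x_1,\dots,x_N=x_0$, $N\ge2$, that visits every $x\in X$ at least once and at most $a+1$ times, because degrees in the cube are $a$ and the root is counted once more. The indices $i$ are called *visits*. For example, the tree $\emptyset,\{1\},\{1,2\},\{2\}$ (a path) in the cube on $\{1,2\}$ yields the walk $\emptyset,\{1\},\{1,2\},\{2\},\{1,2\},\{1\},\emptyset$ with $N=6$. Since $|x_i|\equiv|x_0|+i\pmod2$, two visits to the same $x$ have equal parity, and visits to neighboring sets have opposite parity.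

**Step 3 (the colors).** We label visits so that visits close in the cube have different labels. Give the visits $0,\dots,N$ colors $c_i\in\{0,1\}^\ell$ whose first bit is $k\bmod2$, with
$$c_i\ne c_{i'}\quad\text{whenever } i\ne i'\text{ and }\mathrm{dist}(x_i,x_{i'})\le2 .\tag{3}$$
A greedy choice works: at most $(a+1)\left(1+a+\binom a2\right)-1<(a+1)^3\le2^{\ell-1}$ other visits conflict with a given one, and there are $2^{\ell-1}$ words with the prescribed first bit. Choose also $c_{-1}\ne c_1$ and $c_{N+1}\ne c_{N-1}$ among the words with this first bit. Then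
$$c_{i-1}\ne c_{i+1}\qquad(0\le i\le N);$$
for $1\le i\le N-1$ this is (3), because $\mathrm{dist}(x_{i-1},x_{i+1})\le2$.

Let $\sigma(i)\in\{1,2\}$, $\sigma(i)\equiv i\pmod2$. A passage between visits $i$ and $i+1$ happens at a single set $y$, so this set must show the labels of both visits; we put one on $G_1$ and the other on $G_2$:
$$\Gamma_i^\pm=\gamma_{\sigma(i)}(c_i)\cup\gamma_{\sigma(i\pm1)}(c_{i\pm1}).$$
Then $|\Gamma_i^\pm|=2\ell$, $\Gamma_i^+=\Gamma_{i+1}^-$, and $\Gamma_i^-\ne\Gamma_i^+$ because $\sigma(i-1)=\sigma(i+1)$ and $c_{i-1}\ne c_{i+1}$.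

### The path $\Pi_k$

**Step 4 (the vertices of a visit).** We describe what $\Pi_k$ does in each fiber. In visit $i$, over $x=x_i$, let $j=j(x)$, $r=r_j$, $f=f_{\varepsilon(x)}$ and define
$$\begin{array}{ll}
n_i^\pm=\tau\cup\Gamma_i^\pm\cup h_r & \text{(lower)},\\
\hat n_i^\pm=\tau\cup\Gamma_i^\pm\cup h_{r+1} & \text{(upper)},\\
e_i^\pm=\tau\cup\Gamma_i^\pm\cup h_r\cup\{f\} & \text{(upper)},\\
d_i^\pm=\tau\cup\Gamma_i^\pm\cup h_{r-1}\cup\{f\} & \text{(lower)}.
\end{array}$$
The sizes are $j-1,\,j,\,j,\,j-1$. The sets $n,\hat n$ are used for crossing between fibers; raising the flag $f$ (at $e$ and $d$) will forbid crossing.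

*Entry* (for $i\ge1$): $[\hat n_i^-],\,n_i^-,\,e_i^-,\,d_i^-$, where $\hat n_i^-$ is used iff $x_{i-1}\subset x_i$.

*Exit* (for $i\le N-1$): $d_i^+,\,e_i^+,\,n_i^+,\,[\hat n_i^+]$, where $\hat n_i^+$ is used iff $x_{i+1}\subset x_i$.

*Middle*, from $d_i^-$ to $d_i^+$ (distinct, as $\Gamma_i^-\ne\Gamma_i^+$):

- If $x_i$ was visited before: a swap path from $d_i^-$ to $d_i^+$, called the *passing path*.
- If $i$ is the first visit to $x_i$: $R^p$, then $P_j$ from $a_j$ to $b_j$, then $R^q$ reversed. Here $R^p$ is a swap path from $d_i^-$ to $a_j$ whose first two added elements are $p,p'$, and $R^q$ is a swap path from $d_i^+$ to $b_j$ whose first two added elements are $q,q'$. (The sets $d_i^\pm$ contain none of $p,p',q,q'$.)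

*Start tail*, replacing the entry of visit $0$; we describe it starting from $d_0^-$, and $\Pi_k$ traverses it backward. It is a swap path from $d_0^-$ to
$$\bar a=\tau\cup\{z_1,z_3,f'_{k\bmod2},\mathsf P,\mathsf P'\}\cup c''$$
whose added elements begin with $\mathsf P,\mathsf P',z_3,z_1$ in this order; then the upper vertex $\bar a\cup\{z_2\}$; then the lower vertex $(\bar a\cup\{z_2\})\setminus\{z_3\}$. The sizes agree, since $|\bar a|=|\tau|+5+|c''|=j_+-1$ and $j(x_0)=j_+$. The four elements are indeed added ones, since $d_0^-\cap Y=\emptyset$.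

*End tail*, replacing the exit of visit $N$, after $d_N^+$: the same with $d_N^+$ and $\mathsf Q,\mathsf Q'$ in place of $d_0^-$ and $\mathsf P,\mathsf P'$; write $\bar b$ for the analogue of $\bar a$. It lies over $x_N=x_0$.

Visit $0$ is a first visit; visit $N$ is not, as $x_N=x_0$. So visit $N$ contains the passing path from $d_N^-$ to $d_N^+$.

**Step 5 (the visits fit together).** We check that consecutive visits are joined by an edge. Let $j=j(x_i)$.

If $x_i\subset x_{i+1}$, then $j(x_{i+1})=j-1$; visit $i$ ends at $n_i^+=\tau\cup\Gamma_i^+\cup h_{r_j}$ and visit $i+1$ begins at $\hat n_{i+1}^-=\tau\cup\Gamma_{i+1}^-\cup h_{r_{j-1}+1}$. These are the same subset of $B$, since $\Gamma_i^+=\Gamma_{i+1}^-$ and $r_{j-1}+1=r_j$.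

If $x_i\supset x_{i+1}$, then $j(x_{i+1})=j+1$; visit $i$ ends at $\hat n_i^+=\tau\cup\Gamma_i^+\cup h_{r_j+1}$ and visit $i+1$ begins at $n_{i+1}^-=\tau\cup\Gamma_{i+1}^-\cup h_{r_{j+1}}$, again the same set.

Each of these is an edge of type (β). Concatenating the visits gives a sequence $\Pi_k$ of vertices of $L_k(A\cup B)$ in which consecutive terms are adjacent. Its ends are $(x_0,(\bar a\cup\{z_2\})\setminus\{z_3\})$ and $(x_0,(\bar b\cup\{z_2\})\setminus\{z_3\})$.

### Which elements each kind of vertex contains

**Step 6 (types).** We sort the terms of $\Pi_k$ by features that survive comparison across fibers. A term is a *non-connector* if it lies in a copy of some $P_j\setminus\{a_j,b_j\}$; otherwise it is a *connector*. Among the connectors: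

- *neutral* ones are the $n$ and $\hat n$;
- *tail vertices* are the vertices of the two tails other than $d_0^-$ and $d_N^+$;
- *flagged* ones are all others: the $e$, the $d$, and the vertices of passing paths, of $R^p$ and of $R^q$ (including $a_j,b_j$).

Independently of this, call *normal* the $n,\hat n,e,d$ and the vertices of passing paths. We record four facts; recall that $T$, $Y$, the six special elements and $F_0=G_1\sqcup G_2\sqcup F$ are disjoint from each other.

**Fact A.** *All connectors have $y\in Z$, and no non-connector does.* For $n,\hat n,e,d,a_j,b_j,\bar a,\bar b$ the formulas show $y\cap T=\tau$; by betweenness this passes to the swap paths; adding $z_2$ and deleting $z_3$ does not change the trace on $T$. The second part is $P_j\cap Z=\{a_j,b_j\}$.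

**Fact B.** *Neutral connectors contain neither $f_0$ nor $f_1$. Flagged connectors over $x$ contain $f_{\varepsilon(x)}$ and not $f_{1-\varepsilon(x)}$. Neutral and flagged connectors are disjoint from $Y$. Tail vertices lie over $x_0$ and contain $\mathsf P$ or $\mathsf Q$.* The statements hold for $n,\hat n,e,d,a_j,b_j$ by the formulas. They extend to passing paths, $R^p$ and $R^q$ by betweenness, since both ends contain $f_{\varepsilon(x)}$, neither contains $f_{1-\varepsilon(x)}$, and both are disjoint from $Y$. In a tail, $\mathsf P$ (or $\mathsf Q$) is the first added element and is never removed.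

**Fact C.** *Normal connectors avoid $\{p,p',q,q'\}\cup Y$, and those of visit $i$ meet $G_{\sigma(i)}$ exactly in $\gamma_{\sigma(i)}(c_i)$.* This is clear for $n,\hat n,e,d$. Both $d_i^-$ and $d_i^+$ have this trace on $G_{\sigma(i)}$ and avoid the listed elements, so it holds on the passing path by betweenness.

**Fact D.** Call $R^p$, $R^q$, the start tail and the end tail *marked paths*, with marks $(\mu,\mu')=(p,p'),(q,q'),(\mathsf P,\mathsf P'),(\mathsf Q,\mathsf Q')$ respectively. *Each has the form $d,\ d\cup\{\mu\},\ D_1,\ U_2,\dots$ with $d$ a normal lower vertex. All vertices except $d$ contain $\mu$, all vertices from $U_2$ on contain $\mu'$ too, and no vertex contains a mark of another pair.* Indeed the first two added elements are $\mu,\mu'$, and added elements are never removed within the swap part; the last two vertices of a tail contain $\mu,\mu'$ as well. The start $d$ contains no mark, by Fact C. The other end of the swap part contains only the marks $\mu,\mu'$, since $c_j,c''\subset F_0$; betweenness does the rest, and $z_2,z_3$ are not marks.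

### Distinctness and adjacency inside one fiber

**Step 7 (case (α)).** We show that the terms of $\Pi_k$ over one $x$ are distinct, and that those among them adjacent by (α) are consecutive. Terms over different $x$ are distinct anyway. Put $j=j(x)$.

*Two non-connectors.* The path $P_j$ is induced and its copy occurs once over $x$.

*A non-connector and a connector.* The connector lies in $Z$ and the non-connector does not. By Lemma 4 they are at distance $\le1$ only if the pair of sets is $(a_j^-,a_j)$ or $(b_j^-,b_j)$. Once the connectors over $x$ are known to be distinct, the only connector term with set $a_j$ (or $b_j$) is the one next to $a_j^-$ (or $b_j^-$), so the pair is consecutive.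

It remains to treat pairs of connectors.

*Normal, from different visits $i\ne i'$ to $x$.* Here $i\equiv i'\pmod2$, so $\sigma(i)=\sigma(i')$, and $c_i\ne c_{i'}$ by (3). By Fact C the two sets differ in at least two elements of $G_{\sigma(i)}$.

*Normal, from the same non-first visit $i$.* Let $D_0=d_i^-,U_1,D_1,\dots,U_\lambda,D_\lambda=d_i^+$ be the passing path. The lower vertices are among the $n_i^\pm$ and the $D_\nu$; the upper ones are among the $\hat n_i^\pm$, the $e_i^\pm$ and the $U_\nu$.

They are distinct. The $n_i^\pm$ lack $f$ and differ in $\Gamma_i^\pm$; the $D_\nu$ contain $f$ and are distinct. The $\hat n_i^\pm$ lack $f$; the $e_i^\pm$ contain $f$ and $\varphi_r$; the $U_\nu$ contain $f$ but not $\varphi_r$, because $U_\nu\subset d_i^-\cup d_i^+$. Within each of these kinds the members are distinct, by $\Gamma_i^-\ne\Gamma_i^+$ or by Lemma 3.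

The possible inclusions are as follows, with $\eta,\eta'\in\{+,-\}$.

- $n_i^\eta\subset\hat n_i^{\eta'}$ or $n_i^\eta\subset e_i^{\eta'}$ only if $\eta=\eta'$: looking at $G_1\cup G_2$, we get $\Gamma_i^\eta\subset\Gamma_i^{\eta'}$, and these have equal size.
- $n_i^\pm\not\subset U_\nu$, as $\varphi_r\in n_i^\pm\setminus U_\nu$.
- $D_\nu\not\subset\hat n_i^\pm$, because $f\in D_\nu$.
- By betweenness, and since $|D_\nu|=j-1$, we have $D_\nu=\tau\cup h_{r-1}\cup\{f\}\cup(D_\nu\cap(G_1\cup G_2))$, where the last part has $2\ell$ elements. So $D_\nu\subset e_i^-$ forces this part to be $\Gamma_i^-$, that is $D_\nu=d_i^-$ and $\nu=0$. Likewise $D_\nu\subset e_i^+$ only for $\nu=\lambda$.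
- $D_\nu\subset U_t$ only if the two are consecutive, by Lemma 3.

The remaining pairs, $(n_i^\eta,\hat n_i^\eta)$, $(n_i^\eta,e_i^\eta)$, $(d_i^\eta,e_i^\eta)$ and consecutive ones on the passing path, are consecutive in $\Pi_k$ (as far as they occur).

*Normal, from the same first visit.* The same check applies, with only $D_0=d_i^-$ and $D_\lambda=d_i^+$ in place of the $D_\nu$ and with no $U_\nu$.

*A normal connector and a vertex, other than its start $d$, of a marked path.* They are distinct, since only the latter contains $\mu$. A lower marked vertex contains $\mu$, hence is not contained in a normal upper vertex. The upper vertex $d\cup\{\mu\}$ contains only one $\mu$-free lower set, namely $d$. Every other upper marked vertex contains both $\mu$ and $\mu'$, so it is at distance at least $2$ from each normal vertex. The only adjacency is between $d$ and $d\cup\{\mu\}$, which are consecutive.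

*Two different marked paths, vertices other than the starts.* Over one $x$ each marked path occurs at most once. By Fact D each of the two vertices contains a mark that the other does not, so they are at distance at least $2$. (The starts are normal and have been treated.)

*Inside one marked path.* Swap paths are induced. In the start tail, $z_2$ lies in no vertex of the swap part, since neither $d_0^-$ nor $\bar a$ contains it. So $\bar a\cup\{z_2\}$ is different from all of them, and it contains a lower vertex of the swap part only if that vertex is $\bar a$. The final vertex $(\bar a\cup\{z_2\})\setminus\{z_3\}$ contains $z_2$, so it is different from the earlier lower ones, and the only upper vertex of this tail containing $z_2$ is $\bar a\cup\{z_2\}$, its neighbor on the tail. The end tail is analogous.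

### Adjacency between neighboring fibers

**Step 8 (case (β)).** We show that edges of type (β) occur only at the intended passages. Let $(x,y)$ be lower and $(x',y)$ upper, both in $\Pi_k$, with $x\subset x'$ and $|x'\setminus x|=1$. Put $j=j(x)$, so $j(x')=j-1$.

If both are non-connectors, then $y\in\mathrm{lo}(P_j)\cap\mathrm{up}(P_{j-1})$, contrary to (S1). If exactly one is a connector, then $y\in Z$ and $y\notin Z$ by Fact A, a contradiction. So both are connectors.

If one is a tail vertex, then $y\cap Y\ne\emptyset$, so by Fact B the other is a tail vertex too, and $x=x'=x_0$, a contradiction. If one is flagged, then $y$ contains exactly one of $f_0,f_1$, so the other is flagged too, and Fact B gives $\varepsilon(x)=\varepsilon(x')$, contrary to $j(x')=j(x)-1$.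

So both are neutral: $y=n_i^\eta=\hat n_{i'}^{\eta'}$ with $x_i=x$, $x_{i'}=x'$ and $\eta,\eta'\in\{+1,-1\}$, signs being identified with $\pm1$. By the ranges for entries and exits, $0\le i+\eta\le N$ and $0\le i'+\eta'\le N$. As $x,x'$ are neighbors, $i$ and $i'$ have opposite parity, so $\sigma(i')=\sigma(i+\eta)$ and $\sigma(i)=\sigma(i'+\eta')$. Now read $y$ in both ways. On $G_{\sigma(i')}$ it shows $\gamma_{\sigma(i')}(c_{i'})$ as $\hat n_{i'}^{\eta'}$ and $\gamma_{\sigma(i+\eta)}(c_{i+\eta})$ as $n_i^\eta$. On $G_{\sigma(i)}$ it shows $\gamma_{\sigma(i)}(c_i)$ and $\gamma_{\sigma(i'+\eta')}(c_{i'+\eta'})$. Hence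
$$c_{i+\eta}=c_{i'},\qquad c_i=c_{i'+\eta'} .$$
Both $x_{i+\eta}$ and $x_{i'}=x'$ are neighbors of $x$, so they are at distance $\le2$, and (3) gives $i'=i+\eta$. Both $x_i=x$ and $x_{i'+\eta'}$ are neighbors of $x'$, so (3) gives $i=i'+\eta'$. Hence $\eta'=-\eta$ and $i,i'$ are successive visits. If $\eta=1$, the two vertices are $n_i^+$ and $\hat n_{i+1}^-$ with $x_i\subset x_{i+1}$. If $\eta=-1$, they are $\hat n_{i-1}^+$ and $n_i^-$ with $x_{i-1}\supset x_i$. In both cases they are the two ends of the passage between these visits, so they are consecutive in $\Pi_k$.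

By Steps 5, 7 and 8, $\Pi_k$ is an induced path. It contains a copy of $P_{k-|x|}$ over every $x\in X$, and there are $\binom a{k-j}$ sets $x$ with $k-|x|=j$. This proves (1).

### The new lock

**Step 9 (the paths $\Pi_k$ form a system).** We must exhibit the data on $(A\cup B,J')$ and check (S1) and (S2). Let
$$T'=T\cup\{z_1,z_2,z_3\},\qquad\tau'=\tau\cup\{z_1,z_2\},$$
take the special elements $f_0',f_1',\mathsf P,\mathsf P',\mathsf Q,\mathsf Q'$, the reserve $Y'$, and $c_k'=x_0\cup c''$, where $x_0$ is the root belonging to $k$. The set $c_k'$ is disjoint from $T'$, $Y'$ and the new special elements, because $x_0\subset A\setminus Y'$ and $c''\subset F_0$. The ends of $\Pi_k$ are the lower vertices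
$$\tau'\cup\{f'_{k\bmod2},\mathsf P,\mathsf P'\}\cup c_k',\qquad \tau'\cup\{f'_{k\bmod2},\mathsf Q,\mathsf Q'\}\cup c_k',$$
as required.

*(S2).* The vertices of copies of $P_j$ other than $a_j,b_j,a_j^-,b_j^-$ have trace on $T$ at distance at least $2$ from $\tau$. These four, and all connectors that are not tail vertices, avoid $Y$ (by the consequences of the definition, and Fact B), so their trace on $\{z_1,z_2,z_3\}$ is $\emptyset$, at distance $2$ from $\{z_1,z_2\}$. On the swap part of a tail, $z_2$ is absent and $z_3$ is added before $z_1$, so the trace on $\{z_1,z_2,z_3\}$ is $\emptyset$, $\{z_3\}$ or $\{z_1,z_3\}$, at distance $2$, $3$, $2$ from $\{z_1,z_2\}$. (This is why $z_3$ precedes $z_1$: the trace $\{z_1\}$ would be at distance $1$.) The only remaining vertices are the two ends of $\Pi_k$ and their neighbors $\bar a\cup\{z_2\}$, $\bar b\cup\{z_2\}$, and the latter have trace $\tau'\cup\{z_3\}\ne\tau'$ on $T'$.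

*(S1).* Let $k,k+1\in J'$ and suppose $(x,y)\in\mathrm{lo}(\Pi_{k+1})\cap\mathrm{up}(\Pi_k)$. Let $j=k-|x|$. In $\Pi_k$ the fiber over $x$ has level $j\in J$, in $\Pi_{k+1}$ it has level $j+1\in J$. Facts A and B hold for both paths, with the same $Z,Y,f_0,f_1$.

If $(x,y)$ is a non-connector in both, then $y\in\mathrm{lo}(P_{j+1})\cap\mathrm{up}(P_j)$, contrary to (S1) for the old system. If it is a connector in exactly one, then $y\in Z$ and $y\notin Z$. So it is a connector in both.

If it is a tail vertex in one, then $y\cap Y\ne\emptyset$, so it is a tail vertex in both, and $x$ is the root for $k$ and for $k+1$; but the roots have sizes $k-j_+\ne k+1-j_+$. If it is flagged in one, then it is flagged in both by Fact B, and the unique element of $\{f_0,f_1\}$ in $y$ is both $f_{j\bmod2}$ and $f_{(j+1)\bmod2}$, a contradiction. So it is neutral in both. Then $y\cap G_1=\gamma_1(c)$ for a unique word $c$, and the first bit of $c$ is both $k\bmod2$ and $(k+1)\bmod2$, a contradiction. $\blacksquare$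

## Narrowing bands along a geometric sequence of scales

**Proof of Theorem 2(a).** We iterate Lemma 6 along scales $m_0<m_1<\dots<m_q=n$. The only loss at a stage comes from restricting to a band of levels. If each band is slightly narrower, relative to the scale, than the one before it, concentration makes the loss at stage $i$ tiny, and the losses are summable.

**Step 1 (parameters).** Let $\rho\in(0,\frac12)$, let $R\ge\max(8,2/\rho)$ be an integer, and put $\rho_i=\rho(1-2^{-i-1})$. So $\rho_0=\rho/2\le\rho_i<\rho$. Choose an integer $m_*$ so large that for all integers $m\ge m_*$ and $i\ge0$ with $R^im_*\le m$: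

- (C1) $3+3i+15+2\ell\le\rho m/2$, where $\ell=\lceil1+3\log_2((R+1)m)\rceil$;
- (C2) $m\ge R-1$ and $(1-2\rho)m-2\ge9$;
- (C3) $m_*\ge16/\rho^2$.

This is possible: $i\le\log_Rm$, so the left side of (C1) is $O(\log m)$.

Let $n\ge m_*$. Take $q\ge0$ with $m_*\le n/R^q<Rm_*$ and set $m_i=\lfloor n/R^{q-i}\rfloor$ for $0\le i\le q$. Then $m_q=n$ and $m_*\le m_0<Rm_*$. From $m_i\le n/R^{q-i}<m_i+1$ we get $Rm_i\le m_{i+1}\le Rm_i+R-1$, which is at most $(R+1)m_i$ by (C2). Also $m_i\ge R^im_0\ge R^im_*$, so (C1) and (C2) apply with $m=m_i$. Let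
$$J_i=\{j\in\mathbb Z:\ \rho_im_i\le j\le(1-\rho_i)m_i\},$$
which is nonempty by (C2).

**Step 2 (the inductive claim).** *For each $i\le q$ there is a system on $([m_i],J_i)$ with $|T|=3+3i$ and $|\mathrm{up}(P_j)|\ge\delta_i\binom{m_i}j$ for all $j\in J_i$, where*
$$\delta_0=4\cdot2^{-m_0},\qquad\delta_{i+1}=(1-\epsilon_i)\delta_i,\qquad\epsilon_i=\frac{4^{i+1}}{\rho^2m_i}.$$

*Start.* For $i=0$ use the base system. By (C1), $18\le\rho m_0/2=\rho_0m_0\le\min(j_-,m_0-j_+)$, so Lemma 5 applies. Each path has $4\ge4\cdot2^{-m_0}\binom{m_0}j$ upper vertices.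

*From $i$ to $i+1$.* Apply Lemma 6 with $B=[m_i]$, $A=[m_{i+1}]\setminus[m_i]$, $a=m_{i+1}-m_i\ge1$, $J=J_i$, $J'=J_{i+1}$ and $\ell=\lceil1+3\log_2((R+1)m_i)\rceil$. Then $2^{\ell-1}\ge((R+1)m_i)^3\ge m_{i+1}^3\ge(a+1)^3$. The hypotheses hold:

- (H1): $j_+-j_-\ge(1-2\rho_i)m_i-2\ge9$ by (C2).
- (H2): $j_-$ and $m_i-j_+$ are at least $\rho_im_i\ge\rho m_i/2$; use (C1), whose left side is $|T|+15+2\ell$.
- (H3): for $k\in J_{i+1}$, both $k$ and $m_{i+1}-k$ are at least $\rho_{i+1}m_{i+1}\ge\frac\rho2Rm_i\ge m_i$. So $k\ge m_i\ge j_+$ and $k\le m_{i+1}-m_i=a\le a+j_-$.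

The new system has $|T'|=3+3(i+1)$, and by (1), for $k\in J_{i+1}$,
$$|\mathrm{up}(\Pi_k)|\ge\delta_i\sum_{j\in J_i}\binom a{k-j}\binom{m_i}j=\delta_i\binom{m_{i+1}}k\Pr[H\in J_i],$$
where $H=|K\cap[m_i]|$ for a uniformly random $k$-subset $K$ of $[m_{i+1}]$.

**Step 3 (the loss at one stage).** We bound $\Pr[H\notin J_i]$ by $\epsilon_i$. Put $\pi=k/m_{i+1}$. Then $H$ is the sum of $m_i$ indicators, each of mean $\pi$, with pairwise covariances
$$\pi\left(\frac{k-1}{m_{i+1}-1}-\pi\right)\le0 .$$
So $H$ has mean $\pi m_i$ and $\mathrm{Var}\,H\le m_i\pi(1-\pi)\le m_i/4$. Since $k\in J_{i+1}$, we have $\rho_{i+1}\le\pi\le1-\rho_{i+1}$; if $H\notin J_i$, then $H/m_i<\rho_i$ or $H/m_i>1-\rho_i$, so $|H/m_i-\pi|\ge\rho_{i+1}-\rho_i=\rho2^{-i-2}$. Chebyshev's inequality gives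
$$\Pr[H\notin J_i]\le\frac1{4m_i}\cdot\frac{4^{i+2}}{\rho^2}=\epsilon_i .$$
Hence $|\mathrm{up}(\Pi_k)|\ge(1-\epsilon_i)\delta_i\binom{m_{i+1}}k$, and the claim is proved.

**Step 4 (the total loss).** We sum up. Since $m_i\ge R^im_*\ge8^im_*$,
$$\sum_i\epsilon_i\le\sum_i\frac{4\cdot2^{-i}}{\rho^2m_*}\le\frac8{\rho^2m_*}\le\frac12$$
by (C3). So
$$\delta_q=\delta_0\prod_{i<q}(1-\epsilon_i)\ge\delta_0\Big(1-\sum_i\epsilon_i\Big)\ge\tfrac12\delta_0=2^{1-m_0}\ge2^{1-Rm_*}.\tag{4}$$
If $\rho n\le k\le(1-\rho)n$, then $k\in J_q$ because $\rho_q<\rho$. So $L_k([n])$ has an induced path with at least $2^{1-Rm_*}\binom nk$ upper vertices.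

For $n<m_*$, a path consisting of one upper vertex has $1\ge2^{-m_*}\binom nk\ge2^{1-Rm_*}\binom nk$ upper vertices. So $c(\rho)=2^{1-Rm_*}$ works for all $n\ge1$. $\blacksquare$

## The constants $2^{-8190}$, $4096$ and $5168$

**Proof of Theorem 1.** We run the iteration for $n=2s$, $k=s$ with explicit parameters: $\rho=\frac14$, $R=8=2/\rho$, $m_*=1024$.

**Step 1 (these parameters are admissible).** For (C1), note that $8^i\cdot1024\le m$ gives $3i\le\log_2m-10$, and $\ell\le2+3\log_2(9m)$. So the left side of (C1) is at most
$$22+3i+6\log_2(9m)\le12+6\log_29+7\log_2m\le31.1+7\log_2m,$$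
as $6\log_29<19.1$. At $m=1024$ this is $101.1\le128=m/8=\rho m/2$, and $m/8-7\log_2m$ is increasing for $m\ge1024$, its derivative being $\frac18-\frac7{m\ln2}>0$. For (C2): $1024\ge7$ and $m/2-2\ge9$. For (C3): $1024\ge256=16/\rho^2$.

**Step 2 (positive density).** Let $n=2s\ge1024$ and $k=s$, so that $\rho n\le k\le(1-\rho)n$. Here $m_0<8192$, that is $m_0\le8191$, and (4) gives $w(s)\ge2^{1-m_0}\binom{2s}s\ge2^{-8190}\binom{2s}s$. For $s<512$ we have $\binom{2s}s\le 4^s<2^{1024}$, so $w(s)\ge1\ge2^{-8190}\binom{2s}s$. Thus
$$w(s)\ge2^{-8190}\binom{2s}s\qquad\text{for all }s\ge1 .$$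

**Step 3 (the shift).** We trade the constant factor for a shift. By (2), for fixed $C$ we have $\binom{2k+2C}{k+C}/\binom{2k}k\to4^C$ as $k\to\infty$. With $C=4096$,
$$\frac{w(k+4096)}{\binom{2k}k}\ \ge\ 2^{-8190}\,\frac{\binom{2k+8192}{k+4096}}{\binom{2k}k}\ \longrightarrow\ 2^{-8190}\cdot2^{8192}=4 ,$$
so $w(k+4096)\ge\binom{2k}k$ for all sufficiently large $k$.

For every $k\ge1$ the successive ratios in (2) are at least $3$, so $\binom{2k+2\cdot5168}{k+5168}\ge3^{5168}\binom{2k}k$. Since $5168\cdot\log_23>5168\cdot1.5849>8190$, we have $3^{5168}>2^{8190}$, and therefore $w(k+5168)\ge\binom{2k}k$ for all $k\ge1$. So an absolute constant $C$ exists. $\blacksquare$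

Step 2 supplies the lower half of $w(s)=\Theta\big(\binom{2s}s\big)$ in Theorem 2(b). Together with the edge count it gives $2^{-8190}\le w(s)/\binom{2s}s\le\frac12+o(1)$.
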